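\title{Manhattan curves of filling geodesic currents are real analytic}

\begin{abstract}
Two filling geodesic currents on a closed hyperbolic surface assign two lengths to every conjugacy class of the fundamental group, and their Manhattan curve records the joint exponential growth of these lengths. We prove that this curve is the graph of a real-analytic function for every pair of filling currents, and that the second derivative of this function is positive everywhere unless the currents are proportional. The Busemann cocycle of a current on the circle at infinity can be discontinuous on a dense set, but it has bounded variation. Over a Markov coding whose cylinders are arcs, this makes the transfer operators quasi-compact on functions of bounded variation, with a simple leading eigenvalue that depends analytically on the parameters.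
\end{abstract}

\section{Introduction}

Let $S$ be a closed orientable surface of genus at least two, let $X$ be a hyperbolic structure on $S$, and let $\Gamma=\pi_1(S)$ act on the universal cover $\widetilde X\cong\mathbb H^2$ and on its boundary circle $S^1$. Write $[\Gamma]$ for the set of conjugacy classes of $\Gamma$, and $G(\widetilde X)$ for the space of unoriented geodesics of $\widetilde X$, that is, of unordered pairs of distinct points of $S^1$. A \emph{geodesic current} is a $\Gamma$-invariant Radon measure on $G(\widetilde X)$. If $\gamma\in\Gamma$ is primitive (nontrivial and not a proper power), the counting measure $\delta_\gamma$ on the $\Gamma$-orbit of the axis of $\gamma$ is a current, and one sets $\delta_{\gamma^m}=m\,\delta_\gamma$ for $m\ge1$. Two geodesics are \emph{linked} if their endpoint pairs separate each other on $S^1$, which means that they cross at exactly one point. Bonahon's intersection form $i(\mu,\nu)$ is the $\mu\times\nu$-mass, modulo $\Gamma$, of the set of pairs of linked geodesics. The current $\mu$ is \emph{filling} if $i(\mu,\nu)>0$ for every nonzero current $\nu$.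

A current $\mu$ measures lengths: the \emph{$\mu$-length} of a conjugacy class is
\[
\ell_\mu([\gamma])=i(\mu,\delta_\gamma).
\]
For the Liouville current $\mathcal L_X$ this is the hyperbolic length $\ell_X(\gamma)$ of the closed geodesic in the class, and for $\mu=\delta_\eta$ it is the intersection number with the closed geodesic of $\eta$. To compare the lengths given by two filling currents $\alpha$ and $\beta$, consider the set of $(s,t)\in\mathbb R^2$ for which
\begin{equation}\label{eq:series}
\sum_{[\gamma]\in[\Gamma]}e^{-s\,\ell_\alpha([\gamma])-t\,\ell_\beta([\gamma])}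
\end{equation}
converges. This set is convex by H\"older's inequality, and its boundary is the \emph{Manhattan curve} of $(\alpha,\beta)$. The curve is the graph $s=\theta_\alpha^\beta(t)$ of a convex function $\theta_\alpha^\beta\colon\mathbb R\to\mathbb R$, the \emph{Manhattan curve abscissa}, whose value at $t$ is the abscissa of convergence of \eqref{eq:series} in the variable $s$. Thus $\theta_\alpha^\beta(0)$ is the exponential growth rate of the number of classes of $\alpha$-length at most $T$, and $\theta_\alpha^\beta(t)$ is the critical exponent when each class is counted with weight $e^{-t\ell_\beta}$. If $\beta=c\alpha$, the series depends only on $s+ct$ and $\theta_\alpha^\beta(t)=\theta_\alpha^\beta(0)-ct$. One therefore expects the bending of the curve to measure how far the two lengths are from being proportional, and to speak of bending one needs a second derivative.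

The following is known. For a filling current $\mu$, the function $\ell_\mu$ is the stable translation length for the dual pseudometric $d_\mu$ on $\widetilde X$, and $d_\mu$ defines a point of $\mathcal D(\Gamma)$, the space of classes of Gromov hyperbolic pseudometrics on $\Gamma$ quasi-isometric to a word metric. Manhattan curves of pairs of points of $\mathcal D(\Gamma)$ are always $C^1$, so $\theta_\alpha^\beta$ is $C^1$. The curve is real analytic when $\alpha,\beta$ are distinct currents whose dual pseudometrics are strongly hyperbolic in the sense of Nica--\v Spakula, and also when $\alpha,\beta$ are currents of filling closed curves. The question posed in \cite{JMG} is this: \emph{for an arbitrary pair $(\alpha,\beta)$ of filling currents, is $\theta_\alpha^\beta$ a $C^2$ function? Is it analytic?}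

There is a reason to doubt it. The natural route to analyticity realizes $\theta_\alpha^\beta$ through the leading eigenvalue of a transfer operator whose weights are built from a function on $S^1$ attached to each current. For the current of a closed curve this function is a step function with finitely many jumps, but for a general filling current the jumps can be dense in the circle (Example~\ref{ex:dense}), and then neither H\"older functions nor step functions adapted to a finite partition are preserved by the operator. Nevertheless the answer to both questions is yes.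

\begin{theorem}\label{thm:A}
Let $\alpha,\beta$ be filling geodesic currents. Then $\theta_\alpha^\beta\colon\mathbb R\to\mathbb R$ is real analytic. In particular it is $C^\infty$, hence $C^2$.
\end{theorem}

The method treats any number of currents at once, and most of it does not need them to fill. For $v\in\mathbb R^k$ let $\partial_v$ be the directional derivative along $v$.

\begin{theorem}\label{thm:B}
Let $\mu_0,\dots,\mu_k$ be arbitrary geodesic currents. There is a real-analytic convex function $P\colon\mathbb R^{k+1}\to\mathbb R$ such that
\begin{equation}\label{eq:seriesk}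
\sum_{[\gamma]\in[\Gamma]}e^{-\sum_l z_l\,\ell_{\mu_l}([\gamma])}
\end{equation}
converges if $P(z)<0$ and diverges if $P(z)>0$.
\begin{enumerate}
\item[(1)] If $\{P<0\}\neq\emptyset$, for instance if some nonnegative combination of the $\mu_l$ is filling, then the boundary of the convergence set is the real-analytic hypersurface $\{P=0\}$.
\item[(2)] If $\mu_0=\alpha$ is filling and $\beta_l=\mu_l$ $(1\le l\le k)$ are arbitrary, then the boundary of the convergence set is the graph $z_0=\theta(z_1,\dots,z_k)$ of a real-analytic convex function $\theta$ on $\mathbb R^k$. For $t,v\in\mathbb R^k$, we have $\partial_v^2\theta(t)=0$ if and only if $\sum_l v_l\beta_l=-\partial_v\theta(t)\,\alpha$ as signed measures.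
\end{enumerate}
In particular, for filling $\alpha,\beta$, either $\beta=c\alpha$ and $\theta_\alpha^\beta$ is affine, or $(\theta_\alpha^\beta)''>0$ everywhere.
\end{theorem}

The proof does not use the known results listed above. It rests on one observation: the function on $S^1$ attached to a current, its Busemann cocycle, is an average against $\mu$ of two-step functions, so it has bounded variation as soon as $\mu$ is finite on compact sets. Variation makes sense on arcs, so we code $\Gamma$ by a Markov system whose cylinders are arcs (Section~\ref{sec:markov}), prove that the variation stays bounded along arbitrarily long words (Section~\ref{sec:var}), and study transfer operators on functions of bounded variation (Sections~\ref{sec:pressure} and~\ref{sec:transfer}). Section~\ref{sec:classes} compares sums over words with sums over conjugacy classes. The filling hypothesis enters only in Section~\ref{sec:analytic}, and the rigidity statement is proved in Section~\ref{sec:rigid}. We begin with a model in which every step can be done by hand.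

\section{A model: cyclic words in two letters}\label{sec:model}

Replace $[\Gamma]$ by the set of nonempty cyclic words in the letters $0,1$. Fix positive numbers $\alpha_0,\alpha_1,\beta_0,\beta_1$ and let the $\alpha$-length of a word $j_1\cdots j_n$ be $\alpha_{j_1}+\dots+\alpha_{j_n}$, and the $\beta$-length $\beta_{j_1}+\dots+\beta_{j_n}$. Put $p_j=e^{-s\alpha_j-t\beta_j}$.

\emph{Counting.} The sum of $e^{-s\ell_\alpha-t\ell_\beta}$ over all words of length $n$ is $Z_n=(p_0+p_1)^n$. A cyclic word of length $n$ is represented by at least one and at most $n$ words, so the analogue of \eqref{eq:series} lies between $\sum_nZ_n/n$ and $\sum_nZ_n$. It converges if $P(s,t)=\log(p_0+p_1)$ is negative and diverges if $P$ is positive.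

\emph{Analyticity.} The function $P$ is analytic and $\partial_sP=-(\alpha_0p_0+\alpha_1p_1)/(p_0+p_1)\le-\min(\alpha_0,\alpha_1)$. So $P(s,t)=0$ defines an analytic function $s=\theta(t)$. The positivity of the $\alpha_j$ plays the role of the filling hypothesis.

\emph{Rigidity.} At a point of the curve $(p_0,p_1)$ is a probability vector. Let $c=\theta'(t)$, $\psi_j=c\alpha_j+\beta_j$ and $G(\tau)=P(s+c\tau,t+\tau)=\log\sum_jp_je^{-\tau\psi_j}$. Since $(c,1)$ is tangent to the curve, $0=G'(0)=-\sum_jp_j\psi_j$, and then $G''(0)=\sum_jp_j\psi_j^2$ is a variance. Differentiating $P(\theta(t),t)=0$ twice gives $G''(0)=-\partial_sP\cdot\theta''(t)$. Hence $\theta''(t)=0$ forces $\psi_0=\psi_1=0$, that is, $\beta=-c\alpha$.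

\emph{The operator.} For surface groups the weights $p_j$ become functions of a point at infinity and $Z_n$ is no longer an $n$-th power, so its growth rate has to be found as an eigenvalue. In the model, let $a_j(x)=(x+j)/2$ on $[0,1]$ and $Lu=p_0\,u\circ a_0+p_1\,u\circ a_1$. Then $L1=r1$ with $r=p_0+p_1$, and because the intervals $a_0[0,1]$ and $a_1[0,1]$ have disjoint interiors,
\[
\operatorname{Var}(Lu)\le p_0\operatorname{Var}_{[0,1/2]}u+p_1\operatorname{Var}_{[1/2,1]}u\le\max(p_0,p_1)\operatorname{Var}u .
\]
On the quotient of $BV[0,1]$ by the constants, normed by $\operatorname{Var}$, the operator has norm at most $\max(p_0,p_1)<r$. So $\lambda-L$ is invertible when $|\lambda|>\max(p_0,p_1)$ and $\lambda\ne r$, being invertible on the constants and on the quotient, and $r$ is an isolated simple eigenvalue. The contraction ratio $1/2$ of the branches was not used. The gap has another source: the sup norm of $L^nu$ sees the \emph{sum} of the weights of all words of length $n$, while the variation of $u$ is shared out among the cylinders and sees only the \emph{largest} weight. This mechanism needs no continuity of the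 weights. If they are functions, the product rule adds a term controlled by their variation, and all that is needed is a bound on it that is uniform in the length of the word.

\section{Conventions and standard facts}\label{sec:facts}

The trivial class contributes one constant term to \eqref{eq:seriesk} and is ignored. The letters $C,C',c,c'$ denote positive constants that may change from line to line and may depend on the currents and on the real parameter $z$, but never on paths, points or group elements. For $A\subset\mathbb H^2$ let $G[A]$ be the set of geodesics meeting $A$; it is compact when $A$ is.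

\subsection*{Choice of the hyperbolic structure}
For two hyperbolic structures on $S$ there is a $\Gamma$-equivariant homeomorphism of the boundary circles. It induces an equivariant homeomorphism of the spaces of geodesics that preserves linking and sends the axis of $\gamma$ to the axis of $\gamma$. So it carries currents to currents and preserves $\delta_\gamma$, the form $i$, the lengths $\ell_\mu$ and the filling property. We may therefore choose $X$. Let $N=4\cdot\mathrm{genus}(S)\ge8$, let $R\subset\mathbb H^2$ be the regular $N$-gon with interior angles $\omega=2\pi/N$, and let $\Gamma$ be generated by the standard side pairings of $R$, in the pattern of the relator $\prod_i[x_i,y_i]$. By Poincar\'e's polygon theorem the translates of $R$, called \emph{tiles}, form a locally finite edge-to-edge tessellation, $\Gamma$ acts simply transitively on tiles, and $N$ edges leave each vertex at equal angles $\omega$. Let $o$ be the center of $R$. We use the disk model centered at $o$, write $d$ for the hyperbolic distance and $[p,\xi)$ for the ray from $p$ to $\xi\in S^1$.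

\subsection*{Hyperbolic geometry}
Every $\gamma\ne1$ is hyperbolic, with axis $\operatorname{Ax}(\gamma)$, attracting fixed point $\gamma^+$ and translation length $\ell_X(\gamma)$, and $\gamma^mo\to\gamma^+$. We use four standard facts.
\begin{enumerate}
\item[(G1)] (Milnor--\v Svarc) For a word length $|\cdot|$ on $\Gamma$, $c|\gamma|-C\le d(o,\gamma o)\le C|\gamma|$.
\item[(G2)] (Morse lemma) If $o_0=o$, $c|m-m'|-C\le d(o_m,o_{m'})\le C|m-m'|$ for all $m,m'\geq0$, and $o_m\to y\in S^1$, then every $o_m$ lies within a distance depending only on $c,C$ of the ray $[o,y)$.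
\item[(G3)] The distance to a closed convex subset of $\mathbb H^2$ is convex along geodesics, and the nearest-point projection to it is $1$-Lipschitz. Two rays with the same endpoint at infinity are asymptotic: the distance from a point of one to the other tends to $0$.
\item[(G4)] Every $\Gamma$-orbit in $S^1$ is dense.
\end{enumerate}

\subsection*{Currents}
For $\gamma\ne1$ and $p\in\operatorname{Ax}(\gamma)$,
\begin{equation}\label{eq:crossing}
\ell_\mu(\gamma)=\mu\{g:\ g\text{ crosses }\operatorname{Ax}(\gamma)\text{ at a point of }[p,\gamma p)\}.
\end{equation}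
Indeed, for primitive $\gamma$ the group $\Gamma$ is transitive on the atoms of $\delta_\gamma$ with stabilizer $\langle\gamma\rangle$, so $i(\mu,\delta_\gamma)$ is the $\mu$-mass of the geodesics linked with $\operatorname{Ax}(\gamma)$ modulo $\langle\gamma\rangle$; for $\gamma^m$ both sides are multiplied by $m$. In particular $\ell_\mu(\gamma^m)=m\,\ell_\mu(\gamma)$ for all $\gamma\ne1$. We use two theorems. By Bonahon, $i$ is continuous and the set of currents $\nu$ with $i(\mathcal L_X,\nu)=1$ is compact. By Otal \cite{Otal}, a current is determined by its intersection numbers with closed curves.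

\begin{lemma}\label{lem:filling}
If $\alpha$ is filling, there is $c_0>0$ with $\ell_\alpha\ge c_0\,\ell_X$ on $\Gamma\setminus1$.
\end{lemma}

\begin{proof}
The continuous positive function $\nu\mapsto i(\alpha,\nu)$ has a minimum $c_0>0$ on the compact set $\{i(\mathcal L_X,\nu)=1\}$, which contains $\delta_\gamma/\ell_X(\gamma)$.
\end{proof}

\section{The Busemann cocycle of a current}\label{sec:cocycle}

The length $\ell_\mu(\gamma)$ has to be cut into pieces, one for each letter of a word representing $\gamma$. The pseudometric $d_\mu$ is only subadditive, so we replace it by a quantity that is exactly additive, at the price of depending on a direction $\xi\in S^1$.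

For a geodesic $g$ and $p\in\mathbb H^2\cup S^1$ let $\varepsilon_g(p)\in\{1,-1\}$ record the side of $g$ on which $p$ lies, and let $\varepsilon_g(p)=0$ if $p\in g$ or $p$ is an endpoint of $g$. The function $\varepsilon_g$ is defined up to a global sign, so products of two of its values and absolute values of differences are well defined. For $p,q\in\mathbb H^2$ and $\xi\in S^1$ put
\[
B_\mu(\xi;p,q)=\int\tfrac12\big(\varepsilon_g(q)-\varepsilon_g(p)\big)\,\varepsilon_g(\xi)\,d\mu(g).
\]
A geodesic that separates $p$ from $q$ is counted $+1$ if $\xi$ is on the side of $q$ and $-1$ if $\xi$ is on the side of $p$. The integrand is bounded by $1$ and vanishes off $G[[p,q]]$, so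
\begin{equation}\label{eq:Bbound}
|B_\mu(\xi;p,q)|\le\mu\big(G[[p,q]]\big)<\infty .
\end{equation}
The definition is linear in $\mu$, and it gives at once, for $\gamma\in\Gamma$,
\begin{equation}\label{eq:cocycle}
B_\mu(\xi;p,q)+B_\mu(\xi;q,q')=B_\mu(\xi;p,q'),\qquad B_\mu(\gamma\xi;\gamma p,\gamma q)=B_\mu(\xi;p,q).
\end{equation}
The name comes from the formula $d_\mu(p,q)=\int\frac12|\varepsilon_g(p)-\varepsilon_g(q)|\,d\mu(g)$ for the dual pseudometric. When $\varepsilon_g(x)=\pm1$ we have $|\varepsilon_g(p)-\varepsilon_g(x)|-|\varepsilon_g(q)-\varepsilon_g(x)|=(\varepsilon_g(q)-\varepsilon_g(p))\varepsilon_g(x)$, so by dominated convergence $d_\mu(p,x)-d_\mu(q,x)\to B_\mu(\xi;p,q)$ as $x\to\xi$, provided the geodesics ending at $\xi$ have measure zero. The convention $\varepsilon_g=0$ at the endpoints gives a value at every $\xi$, and it is the right one at the fixed points of $\Gamma$.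

\begin{lemma}\label{lem:length}
If $\gamma\ne1$, then $B_\mu(\gamma^+;p,\gamma p)=\ell_\mu(\gamma)$ for every $p\in\mathbb H^2$.
\end{lemma}

\begin{proof}
Let $\xi=\gamma^+$. By \eqref{eq:cocycle}, $B_\mu(\xi;\gamma p,\gamma p')=B_\mu(\xi;p,p')=-B_\mu(\xi;p',p)$, so
\[
B_\mu(\xi;p',\gamma p')=B_\mu(\xi;p',p)+B_\mu(\xi;p,\gamma p)+B_\mu(\xi;\gamma p,\gamma p')=B_\mu(\xi;p,\gamma p).
\]
We may therefore take $p$ on the axis. If $g$ equals the axis or is disjoint from it (this includes geodesics sharing one endpoint with it), then $\varepsilon_g(p)=\varepsilon_g(\gamma p)$ and $g$ contributes $0$. If $g$ crosses the axis, it contributes $1$ when the crossing point is strictly between $p$ and $\gamma p$, it contributes $\frac12$ when the crossing point is $p$ or $\gamma p$, and $0$ otherwise. The geodesics crossing at $p$ and those crossing at $\gamma p$ have the same measure by $\gamma$-invariance, so the total is the right side of \eqref{eq:crossing}.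
\end{proof}

For $\mu=\delta_\eta$ only finitely many atoms meet $[p,q]$, and $B_\mu(\cdot\,;p,q)$ is a step function with finitely many jumps. In general it is much worse.

\begin{example}\label{ex:dense}
Let $\eta_1,\eta_2,\dots$ represent the unoriented primitive closed geodesics of $X$, let $n_j=\delta_{\eta_j}(G[R])\in[1,\infty)$, and let $\mu=\sum_j2^{-j}n_j^{-1}\delta_{\eta_j}$. Then $\mu(G[R])=1$, and finitely many translates of $G[R]$ cover any compact set of geodesics, so $\mu$ is a current. It is filling, because by Otal's theorem a nonzero $\nu$ has $i(\delta_{\eta_j},\nu)>0$ for some $j$. Fix $p\ne q$. Then $B_\mu(\xi;p,q)$ is a series over the atoms $g$ that converges uniformly in $\xi$. If the atom $g$ separates $p$ from $q$, its term jumps by $2\mu(\{g\})$ at each endpoint of $g$, and the other terms are continuous there since distinct axes have no common endpoint. Separating $p$ from $q$ is an open condition on $g$, all but two points of $S^1$ are endpoints of geodesics satisfying it, and axes are dense in $G(\mathbb H^2)$. So $B_\mu(\cdot\,;p,q)$ is discontinuous on a dense subset of $S^1$.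
\end{example}

What survives is bounded variation. Recall that the variation of a function $u$ on a closed arc $A$ is $\operatorname{Var}_Au=\sup\sum_r|u(x_{r+1})-u(x_r)|$ over finite increasing sequences in $A$. It bounds the oscillation $\sup|u(x)-u(x')|$, it is unchanged by a monotone change of variable, and $\sum_r\operatorname{Var}_{A_r}u\le\operatorname{Var}_Au$ for closed subarcs $A_r\subset A$ with disjoint interiors. On any arc $\operatorname{Var}\varepsilon_g\le4$, since at most two endpoints are passed and each costs at most $2$. Hence $\operatorname{Var}B_\mu(\cdot\,;p,q)\le4\mu(G[[p,q]])$. This bound grows with the segment $[p,q]$; a uniform one will hold on the arcs constructed next.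

\section{A Markov system of arcs}\label{sec:markov}

We walk from tile to tile toward a point of $S^1$, choosing each step according to the arc of a fixed finite partition in which the point appears from the current tile. The special shape of $R$ makes this partition Markov.

Since $N$ is even, at each vertex every edge is continued by the opposite edge along the same geodesic. So the union of all edges is a union of complete geodesics, which we call \emph{lines}. The family of lines is $\Gamma$-invariant and locally finite, and no line meets the interior of a tile, so each tile lies on one side of each line. Two tiles sharing an edge are separated by exactly one line, the one containing the edge: their interiors together with the open edge form a connected set that meets no other line.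

For a side $\sigma$ of $R$ let $g_\sigma$ be the line containing it, so that $R\cap g_\sigma=\sigma$, and let $J_\sigma\subset S^1$ be the open arc cut off by $g_\sigma$ on the side not containing $R$. The arcs $J_\sigma$ cover $S^1$: if $\xi$ were in none of them, the ray $[o,\xi)$ would stay in all the closed half-planes whose intersection is the compact set $R$. Let $\mathcal E\subset S^1$ be the finite set of endpoints of all lines that meet $R$, including those that only touch a vertex, and let $I_j$ be the components of $S^1\setminus\mathcal E$. The indices $j$ are called \emph{states}. Since $\partial J_\sigma\subset\mathcal E$, each $I_j$ is contained in or disjoint from each $J_\sigma$, so we can choose a side $\sigma(j)$ with $I_j\subset J_{\sigma(j)}$. Let $a_j\in\Gamma$ be the element such that $a_jR$ is the tile adjacent to $R$ across $\sigma(j)$.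

\begin{lemma}[Markov property]\label{lem:markov}
We have $a_j^{-1}(\partial I_j)\subset\mathcal E$. Hence $\bar I_j$ is the union of the arcs $a_j\bar I_i$ over the states $i$ with $a_jI_i\subset I_j$.
\end{lemma}

\begin{proof}
Let $\xi\in\partial I_j$ and $\sigma=\sigma(j)$, so $\xi\in\mathcal E\cap\bar J_\sigma$. It suffices to find a line with endpoint $\xi$ that meets $\sigma\subset a_jR$, for its image under $a_j^{-1}$ meets $R$ and ends at $a_j^{-1}\xi$. If $\xi$ is an endpoint of $g_\sigma$, take $g_\sigma$. Otherwise $\xi\in J_\sigma$. Let $g$ be a line that meets $R$ and ends at $\xi$. The convex set $g\cap R$ lies in $\partial R$. If it has more than one point it is a side; if it is one point it is a vertex, since a geodesic crossing a side at an interior point enters the interior of $R$. Let $v$ be the last point of $g\cap R$ in the direction of $\xi$, a vertex of $R$. As $v$ is in the closed half-plane of $g_\sigma$ containing $R$ and $\xi$ is strictly on the other side, $g\ne g_\sigma$ and $g$ meets $g_\sigma$ in a unique point $p\in[v,\xi)$. We claim that $p\in\sigma$.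

Suppose not. Then $p\notin R$, so $p\ne v$ and $v\notin g_\sigma$. Write $\sigma=[b',b]$ with $b$ the endpoint nearer to $p$. The triangle $vbp$ is nondegenerate, and we bound two of its angles from below.
\begin{itemize}
\item At $b$, the direction of $v$ lies in the closed sector of $R$, so it makes an angle at most $\omega$ with the direction of $b'$, which is opposite to the direction of $p$. The angle at $b$ is at least $\pi-\omega$.
\item At $v$, the direction of $p$ is the direction of an edge, since $g$ is a union of edges. It is not one of the two directions bounding the sector of $R$ at $v$, because $v$ is the last point of $g\cap R$. Edge directions at $v$ are spaced by $\omega$, so it makes an angle at least $\omega$ with every direction in that sector, in particular with the direction of $b\in R$.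
\end{itemize}
The angle sum is at least $\pi$, which is impossible in $\mathbb H^2$. This proves the first assertion. The arc $a_j^{-1}I_j$ has its endpoints in $\mathcal E$, so its closure is the union of the $\bar I_i$ with $I_i\subset a_j^{-1}I_j$.
\end{proof}

Write $j\to i$ if $a_jI_i\subset I_j$. A \emph{path of length $n\ge0$} is a sequence $w=(w_0\to\dots\to w_n)$. Put $|w|=n$ and
\[
b_m=a_{w_0}\cdots a_{w_{m-1}}\quad(b_0=1),\qquad a_w=b_n,\qquad \operatorname{cyl}(w)=a_w\bar I_{w_n}.
\]
Then $b_{m+1}I_{w_{m+1}}\subset b_mI_{w_m}$, and the same holds for the closed arcs, so the \emph{cylinder} $\operatorname{cyl}(w)$ is a closed subarc of $\bar I_{w_0}$. If the last state of $w$ is the first state of $w'$, the concatenation $ww'$ is a path and $a_{ww'}=a_wa_{w'}$. Cylinders of distinct paths of the same length have disjoint interiors: if $w,w'$ first differ at place $m$, they have the same $b_m$, and $b_mI_{w_m}\cap b_mI_{w'_m}=\emptyset$. By Lemma~\ref{lem:markov}, applied repeatedly, every $y\in\operatorname{cyl}(w)$ admits an infinite continuation of $w$ with $y\in b_m\bar I_{w_m}$ for all $m$.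

Let $\Sigma$ be the set of $\gamma\in\Gamma$ such that $\gamma R$ shares an edge with $R$, and let $|\cdot|$ be the word length for $\Sigma$. A \emph{gallery} is a sequence of tiles in which consecutive tiles share an edge. A word $s_1\cdots s_n$ in $\Sigma$ corresponds to the gallery $R,s_1R,s_1s_2R,\dots$, so $|\gamma^{-1}\gamma'|$ is the least number of steps of a gallery from $\gamma R$ to $\gamma'R$. Let $C_2=\max_{s\in\Sigma}d(o,so)$.

\begin{lemma}[Tracking]\label{lem:track}
\begin{enumerate}
\item[(a)] Along any path, $|b_m^{-1}b_{m'}|=|m-m'|$.
\item[(b)] Along an infinite path, the arcs $b_m\bar I_{w_m}$ shrink to a point $y$, and $b_mo\to y$.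
\item[(c)] There is $C_1$ such that $d(b_mo,[o,y))\le C_1$ for every path $w$, every $y\in\operatorname{cyl}(w)$ and $0\le m\le|w|$. In particular $d(o,[a_w^{-1}o,x))\le C_1$ for all $x\in\bar I_{w_n}$, $n=|w|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $R_m=b_mR$ and $g_m=b_mg_{\sigma(w_m)}$. The tile $R_{m+1}=b_ma_{w_m}R$ is adjacent to $R_m$ across an edge contained in $g_m$, and $g_m$ separates $R_m$ from $R_{m+1}$ and from the arc $b_mI_{w_m}$. Fix $n$ and $y'\in b_nI_{w_n}$, so that $y'\in b_mI_{w_m}$ for all $m\le n$. The step $R_m\to R_{m+1}$ crosses only the line $g_m$, and crosses it toward the side containing $y'$. A line crossed once cannot be crossed again, since the gallery is then on the side of $y'$ and no step leaves that side. So for $m<m'\le n$ the lines $g_m,\dots,g_{m'-1}$ are distinct and each separates $R_m$ from $R_{m'}$. Any gallery from $R_m$ to $R_{m'}$ must cross all of them, one line per step. This proves (a).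

For an infinite path the $g_m$ are distinct members of a locally finite family, so $d(o,g_m)\to\infty$, and the Euclidean diameter of the half-plane $H_m$ bounded by $g_m$ and not containing $o$ tends to $0$. Since $g_m$ separates $R_0$ from $R_{m+1}$, the closure of $H_m$ in the closed disk contains $R_{m+1}$ and $b_m\bar I_{w_m}$. This gives (b).

For (c), continue $w$ to an infinite path with $y$ in all the arcs. By (a) and (G1) the sequence $b_mo$ satisfies the hypothesis of (G2) with constants independent of the path, and by (b) it converges to $y$. For the last claim take $y=a_wx$ and $m=n$, and apply $a_w^{-1}$.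
\end{proof}

A simple leading eigenvalue requires an irreducible system, which we obtain by discarding states. Every state has a successor, so the finite directed graph of states contains a set $\mathcal A$ that is closed under taking successors and in which any two states, equal or not, are joined by a path of positive length. For $i,j\in\mathcal A$ fix such a path $\rho(i,j)$ from $i$ to $j$, and let $Q=\max|\rho(i,j)|$. \emph{From now on all paths have their states in $\mathcal A$}, and $\mathcal A_n$ is the set of paths of length $n$. Continuations of such paths stay in $\mathcal A$. Nothing is lost, because by (G4) every conjugacy class will have a representative whose attracting point lies in an arc of $\mathcal A$. The inequality $\max(p_0,p_1)<p_0+p_1$ of the model used that there are two letters; its counterpart will use the following.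

\begin{lemma}[Branching]\label{lem:branch}
There is $M\ge1$ such that for all $i,j\in\mathcal A$ the number of paths of length $M$ from $i$ to $j$ is either $0$ or at least $2$.
\end{lemma}

\begin{proof}
Some state $i_*\in\mathcal A$ has two successors $j_1\ne j_2$. Otherwise $\bar I_j=a_j\bar I_i$ for the unique successor $i$ of each $j$, so $b_m\bar I_{w_m}=\bar I_{w_0}$ along an infinite path, against Lemma~\ref{lem:track}(b). Recall the structure of a finite strongly connected directed graph of period $p$: the states fall into classes indexed by $\mathbb Z/p$, each step raises the class by $1$, and there is $n_0$ such that a state of class $\kappa$ is joined to a state of class $\kappa'$ by a path of length $n$ whenever $n\ge n_0$ and $n\equiv\kappa'-\kappa$. Let $M\ge Q+1+n_0$ be a multiple of $p$. If some path of length $M$ joins $i$ to $j$, then $i,j$ have the same class $\kappa$. Follow $\rho(i,i_*)$, of length $q\le Q$, step to $j_1$ or to $j_2$, both of class $\kappa+q+1$, and continue to $j$ by a path of length $M-q-1\ge n_0$. This gives two distinct paths.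
\end{proof}

\section{Uniformly bounded variation}\label{sec:var}

For a current $\mu$, a path $w\in\mathcal A_n$ and $x\in\bar I_{w_n}$ put
\[
f_w^\mu(x)=B_\mu(a_wx;o,a_wo)=B_\mu(x;a_w^{-1}o,o).
\]
This is the $\mu$-displacement from $o$ to $a_wo$, measured in the direction of the point $a_wx\in\operatorname{cyl}(w)$. It is a bounded function by \eqref{eq:Bbound}, and it vanishes if $n=0$. For a concatenation, $B_\mu(x;a_{w'}^{-1}a_w^{-1}o,o)=B_\mu(x;a_{w'}^{-1}a_w^{-1}o,a_{w'}^{-1}o)+B_\mu(x;a_{w'}^{-1}o,o)$, so by \eqref{eq:cocycle}
\begin{equation}\label{eq:add}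
f^\mu_{ww'}(x)=f^\mu_{w'}(x)+f^\mu_w(a_{w'}x).
\end{equation}
Thus $f^\mu_w$ is a sum of $n$ one-step functions of bounded variation. This alone does not bound its variation uniformly: in the model of Section~\ref{sec:model}, if the letter $0$ carries the function $\mathbf 1_{x>0}$, then the word $0^n$ carries $\sum_{m<n}\mathbf 1_{2^{-m}x>0}=n\mathbf 1_{x>0}$. For currents the steps must be added before the variation is taken. A geodesic then counts only if it separates the two ends of the walk and also distinguishes two points of the final arc, and such a geodesic passes near $o$.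

\begin{lemma}\label{lem:var}
Let $K_\mu=4\mu\big(G[\bar B(o,C_1)]\big)<\infty$, where $\bar B(o,C_1)$ is the closed ball. Then $\operatorname{Var}_{\bar I_{w_n}}f^\mu_w\le K_\mu$ for all $n$ and all $w\in\mathcal A_n$.
\end{lemma}

\begin{proof}
Let $p=a_w^{-1}o$ and $\bar I=\bar I_{w_n}$. For $x_0<\dots<x_m$ in $\bar I$,
\[
\sum_r|f_w^\mu(x_{r+1})-f_w^\mu(x_r)|\le\int\tfrac12|\varepsilon_g(o)-\varepsilon_g(p)|\sum_r|\varepsilon_g(x_{r+1})-\varepsilon_g(x_r)|\,d\mu(g).
\]
The integrand is at most $4$, and it vanishes unless $\varepsilon_g(o)\ne\varepsilon_g(p)$ and $\varepsilon_g$ is not constant on $\bar I$. We show that such a $g$ meets $\bar B(o,C_1)$; see Figure~\ref{fig:var}. This holds if $o\in g$. Otherwise normalize $\varepsilon_g(o)=1$ and let $H$ be the closed half-plane of $g$ not containing $o$. Then $\varepsilon_g(p)\le0$, and $\varepsilon_g(x)\le0$ for some $x\in\bar I$, so $p\in H$ and $x$ lies in the closed arc at infinity of $H$. By convexity $[p,x)\subset H$. By Lemma~\ref{lem:track}(c) there is $q\in[p,x)$ with $d(o,q)\le C_1$, and the segment $[o,q]$ meets $g$.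
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw (0,0) circle (1);
\draw[line width=2pt] (-12:1) arc (-12:32:1);
\draw[thick] (172:1) -- (4:1);
\draw (-0.78,0.38) -- (18:1);
\draw[dashed] (0,0) -- (-0.78,0.38);
\draw[dashed] (0,0) -- (0.01,0.348);
\fill (0,0) circle (0.02) node[below] {$o$};
\fill (-0.78,0.38) circle (0.02) node[above right] {$p$};
\fill (0.01,0.348) circle (0.02) node[above] {$q$};
\fill (18:1) circle (0.03) node[right] {$x$};
\node at (-0.75,0.04) {$g$};
\node at (-7:1.13) {$\bar I$};
\end{tikzpicture}
\caption{In the Klein model geodesics are chords. A geodesic $g$ that separates $o$ from a point $p$ and from a point $x$ of the boundary arc $\bar I$ separates $o$ from the whole ray $[p,x)$. If this ray contains a point $q$ within $C_1$ of $o$, then $g$ crosses $[o,q]$ and passes within $C_1$ of $o$.}\label{fig:var}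
\end{figure}

This is where the Radon property of $\mu$ is decisive; nothing else about the measure is used.

Now fix currents $\mu_0,\dots,\mu_k$. For $z\in\mathbb R^{k+1}$ and $w\in\mathcal A_n$ let
\[
\phi_w=\sum_lz_lf_w^{\mu_l},\qquad \operatorname{wt}(w)=\sup_{\bar I_{w_n}}e^{-\phi_w},\qquad K=\sum_l|z_l|K_{\mu_l}.
\]
Then $\operatorname{Var}\phi_w\le K$, and the oscillation bound and the mean value theorem give
\begin{equation}\label{eq:dist}
e^{-K}\operatorname{wt}(w)\le e^{-\phi_w(x)}\le\operatorname{wt}(w),\qquad\operatorname{Var}(e^{-\phi_w})\le K\operatorname{wt}(w).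
\end{equation}
By \eqref{eq:add}, $e^{-\phi}$ of a concatenation of $m$ paths is a product of $m$ values $e^{-\phi_{w^r}}$, so
\begin{equation}\label{eq:mult}
e^{-mK}\prod_{r=1}^m\operatorname{wt}(w^r)\le\operatorname{wt}(w^1\cdots w^m)\le\prod_{r=1}^m\operatorname{wt}(w^r).
\end{equation}

\section{The pressure and the largest weight}\label{sec:pressure}

As in the model, two growth rates have to be compared. Fix $z\in\mathbb R^{k+1}$ and let
\[
Z_n=\sum_{w\in\mathcal A_n}\operatorname{wt}(w),\qquad W_n=\max_{w\in\mathcal A_n}\operatorname{wt}(w).
\]
By \eqref{eq:mult}, $Z_{n+m}\le Z_nZ_m$ and $W_{n+m}\le W_nW_m$. By Fekete's lemma the limits $r=r(z)=\lim Z_n^{1/n}=\inf_nZ_n^{1/n}$ and $r_*=\lim W_n^{1/n}$ exist and are finite.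

\begin{lemma}\label{lem:Z}
We have $r>0$ and $r^n\le Z_n\le Cr^n$ for all $n\geq0$. The function $P=\log r$ is convex, hence continuous, on $\mathbb R^{k+1}$.
\end{lemma}

\begin{proof}
Given $w\in\mathcal A_n$ and $w'\in\mathcal A_m$, let $\rho=\rho(w_n,w'_0)$. There are finitely many connecting paths, so \eqref{eq:mult} gives $\operatorname{wt}(w)\operatorname{wt}(w')\le C\operatorname{wt}(w\rho w')$. The map $(w,w')\mapsto w\rho w'$ is injective, since $w$ and $w'$ are the initial and final segments of lengths $n$ and $m$. Hence
\[
Z_nZ_m\le C\sum_{q=1}^QZ_{n+m+q}\le C\Big(\sum_{q=1}^QZ_q\Big)Z_{n+m}=C'Z_{n+m}.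
\]
So $Z_n/C'$ is supermultiplicative, and $(Z_n/C')^m\le Z_{nm}/C'$ gives $0<Z_n/C'\le r^n$ as $m\to\infty$. For convexity, $\log\operatorname{wt}(w)=\sup_x(-\phi_w(x))$ is a supremum of linear functions of $z$, hence convex. The map $(y_w)\mapsto\log\sum_we^{y_w}$ is convex and nondecreasing in each variable, so $\log Z_n$ is convex, and so is the pointwise limit $P=\lim\frac1n\log Z_n$.
\end{proof}

We call $P$ the \emph{pressure}; it is the function of Theorem~\ref{thm:B}. The next lemma says that no single path carries an exponentially significant share of $Z_n$. The heaviest path can be modified in many places at once, and by \eqref{eq:mult} each modification costs only a bounded factor.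

\begin{lemma}\label{lem:gap}
$r_*<r$.
\end{lemma}

\begin{proof}
Let $M$ be as in Lemma~\ref{lem:branch}, and choose $D$ with $e^{-D}\le\operatorname{wt}(w')\le e^D$ for all $w'\in\mathcal A_M$. Let $w=w^1\cdots w^n\in\mathcal A_{nM}$ have weight $W_{nM}$, with blocks $w^r\in\mathcal A_M$. For each $r$ choose $\tilde w^r\ne w^r$ in $\mathcal A_M$ with the same first and last states. For $T\subset\{1,\dots,n\}$ let $w_T$ be obtained by replacing $w^r$ by $\tilde w^r$ for $r\in T$; these $2^n$ paths are distinct. Both $w$ and $w_T$ are concatenations of $|T|$ blocks and of the same maximal unreplaced segments $y$, of which there are at most $|T|+1$. By \eqref{eq:mult},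
\[
\operatorname{wt}(w)\le e^{D|T|}\prod_y\operatorname{wt}(y),\qquad \operatorname{wt}(w_T)\ge e^{-K(2|T|+1)}e^{-D|T|}\prod_y\operatorname{wt}(y).
\]
So $\operatorname{wt}(w_T)\ge e^{-K}\eta^{|T|}W_{nM}$ with $\eta=e^{-2K-2D}$. Summing over $T$ gives $Z_{nM}\ge e^{-K}(1+\eta)^nW_{nM}$, and taking $n$-th roots gives $r^M\ge(1+\eta)r_*^M$. Since $r>0$, the claim follows.
\end{proof}

\section{Transfer operators on functions of bounded variation}\label{sec:transfer}

Let $\mathcal B=\bigoplus_{i\in\mathcal A}BV(\bar I_i)$, the space of families $u=(u_i)$ of complex functions of bounded variation, with $\operatorname{Var}u=\sum_i\operatorname{Var}u_i$ and $\|u\|=\sup|u|+\operatorname{Var}u$. The functions are defined everywhere, not up to null sets, because Lemma~\ref{lem:length} evaluates the cocycle at single points. A common endpoint of two arcs carries two independent values. Since $\operatorname{Var}(uu')\le\sup|u|\operatorname{Var}u'+\sup|u'|\operatorname{Var}u$, the spaces $BV(\bar I_i)$ and $\mathcal B$ are Banach algebras. For $z\in\mathbb C^{k+1}$ define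
\[
(L_zu)_i(x)=\sum_{j\to i}\exp\Big(-\sum_lz_lf^{\mu_l}_{(j\to i)}(x)\Big)\,u_j(a_jx),\qquad x\in\bar I_i .
\]
The map $u\mapsto u_j\circ a_j$ is bounded from $\mathcal B$ to $BV(\bar I_i)$ because $a_j\bar I_i\subset\bar I_j$, and the weight is the exponential, in the Banach algebra $BV(\bar I_i)$, of an element depending linearly on $z$. So $z\mapsto L_z$ is an entire map into the bounded operators on $\mathcal B$. By \eqref{eq:add} and induction,
\begin{equation}\label{eq:Ln}
(L_z^nu)_i(x)=\sum_{w\in\mathcal A_n,\ w_n=i}e^{-\phi_w(x)}\,u_{w_0}(a_wx).
\end{equation}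
Write $\operatorname{Var}_wu$ for the variation of $u_{w_0}$ on $\operatorname{cyl}(w)$, which equals the variation of $u_{w_0}\circ a_w$ on $\bar I_{w_n}$. Since cylinders of the same length have disjoint interiors,
\begin{equation}\label{eq:share}
\sum_{w\in\mathcal A_n}\operatorname{Var}_wu\le\operatorname{Var}u .
\end{equation}

We recall the spectral theory that is needed. Let $T$ be a bounded operator on a complex Banach space. Its essential spectral radius is given by Nussbaum's formula $r_{\mathrm{ess}}(T)=\lim_n\big(\inf_F\|T^n-F\|\big)^{1/n}$, the infimum being over compact operators $F$. Every point $\lambda$ of the spectrum with $|\lambda|>r_{\mathrm{ess}}(T)$ is isolated in the spectrum, and its Riesz projection $\frac1{2\pi i}\oint(\zeta-T)^{-1}d\zeta$, along a small circle about $\lambda$, has finite rank; its range is the generalized eigenspace of $\lambda$. More generally, the Riesz projection along a circle disjoint from the spectrum commutes with $T$, and the spectrum of $T$ on its range (kernel) is the part of the spectrum inside (outside) the circle.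

\begin{proposition}\label{prop:spec}
Let $z$ be real, $L=L_z$, $r=r(z)$. Then $L$ has spectral radius $r$ and $r_{\mathrm{ess}}(L)\le r_*<r$. The number $r$ is an isolated, algebraically simple eigenvalue. Its Riesz projection is $\Pi=\lim_n\frac1n\sum_{m<n}r^{-m}L^m$ in norm and has the form $\Pi u=\Lambda(u)h$, where
\begin{enumerate}
\item[(a)] $h=\Pi1$ is real, $Lh=rh$ and $\inf h>0$;
\item[(b)] $\Lambda$ is a bounded functional, nonnegative on nonnegative functions, with $\Lambda\circ L=r\Lambda$ and $\Lambda(1)=\Lambda(h)=1$;
\item[(c)] if $u\ge0$ and $\inf u_j>0$ for some $j$, then $\Lambda(u)>0$.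
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: $\|L^n\|\le Cr^n$, and the spectral radius is $r$.} By \eqref{eq:Ln}, $\sup|L^nu|\le Z_n\sup|u|$. By the product rule, \eqref{eq:dist} and \eqref{eq:share},
\[
\operatorname{Var}(L^nu)\le\sum_{w\in\mathcal A_n}\operatorname{wt}(w)\big(\operatorname{Var}_wu+K\sup|u|\big)\le W_n\operatorname{Var}u+KZ_n\sup|u| .
\]
Since $W_n\le Z_n\le Cr^n$, the upper bound follows. In the other direction \eqref{eq:dist} gives
\begin{equation}\label{eq:lower}
\sum_i\inf(L^n1)_i\ge e^{-K}Z_n\ge e^{-K}r^n ,
\end{equation}
so $\|L^n\|\ge e^{-K}r^n/|\mathcal A|$.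

\emph{Step 2: $r_{\mathrm{ess}}(L)\le r_*$.} In the model we divided by the constants; here we approximate $u$ by a constant on each cylinder. Fix $x_i\in\bar I_i$ and let $(F_nu)_i=\sum_{w_n=i}e^{-\phi_w}\,u_{w_0}(a_wx_i)$, a bounded operator of finite rank. The function $u_{w_0}\circ a_w-u_{w_0}(a_wx_i)$ on $\bar I_i$ has variation $\operatorname{Var}_wu$ and sup norm at most $\operatorname{Var}_wu$. Its product with $e^{-\phi_w}$ has sup norm at most $W_n\operatorname{Var}_wu$ and variation at most $(1+K)W_n\operatorname{Var}_wu$. Summing with \eqref{eq:share} gives $\|L^n-F_n\|\le(2+K)W_n$, and Nussbaum's formula and Lemma~\ref{lem:gap} give $r_{\mathrm{ess}}(L)\le r_*<r$.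

\emph{Step 3: the Ces\`aro limit.} For $r_*<r'<r$ the spectrum in $|\lambda|\ge r'$ is compact and consists of isolated points, so it is finite. Let $\lambda_1,\dots,\lambda_m$ be the points of modulus $r$, with Riesz projections $\Pi_1,\dots,\Pi_m$ of finite rank. They have no Jordan blocks: if $(L-\lambda)^2u=0$ and $u'=(L-\lambda)u\ne0$ with $|\lambda|=r$, then $L^nu=\lambda^nu+n\lambda^{n-1}u'$ contradicts Step~1. So $L^n=\sum_\iota\lambda_\iota^n\Pi_\iota+L^n(1-\sum_\iota\Pi_\iota)$, where the last term has norm at most $Cr''^n$ for some $r''<r$. For $\lambda_\iota\ne r$ the averages $\frac1n\sum_{m'<n}(\lambda_\iota/r)^{m'}$ tend to $0$. Hence $A_n=\frac1n\sum_{m'<n}r^{-m'}L^{m'}$ converges in norm to the projection $\Pi$ onto $\ker(L-r)$, with $\Pi=0$ if $r$ is not an eigenvalue. As a limit of the $A_n$, the operator $\Pi$ preserves real functions and nonnegative functions.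

\emph{Step 4: the eigenfunction.} We shall use three times the following consequence of \eqref{eq:Ln}: if $u\ge0$ and $w$ is a path from $j$ to $i$, then
\begin{equation}\label{eq:spread}
\inf\,(L^{|w|}u)_i\ \ge\ e^{-K}\operatorname{wt}(w)\inf_{\operatorname{cyl}(w)}u_j .
\end{equation}
By \eqref{eq:lower}, $\sum_i\inf(A_n1)_i\ge e^{-K}$. Passing to the uniform limit, $h=\Pi1\ge0$ satisfies $\sum_i\inf h_i\ge e^{-K}$. So $h\ne0$, $Lh=rh$, and $\inf h_j>0$ for some $j$. Applying \eqref{eq:spread} to $w=\rho(j,i)$ gives $\inf h_i>0$ for every $i$.

\emph{Step 5: simplicity.} By Step~3 it suffices to show $\ker(L-r)=\mathbb Ch$, and since $L$ commutes with complex conjugation it suffices to treat a real $u$ with $Lu=ru$. Let $\tilde u=ch-u$ with $c=\sup(u/h)$. Then $\tilde u\ge0$, $L\tilde u=r\tilde u$, and $\inf\tilde u=0$ because $\inf(\tilde u/h)=0$ and $h$ is bounded. A continuous $\tilde u\ne0$ would be bounded below on a small cylinder; for $\tilde u$ of bounded variation we argue with the gap. Suppose first that $\inf_{\operatorname{cyl}(w)}\tilde u_{w_0}>0$ for some path $w$, of length $n$. Then \eqref{eq:spread} gives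 $\inf\tilde u_{w_n}>0$, and then, with the paths $\rho(w_n,i)$, $\inf\tilde u_i>0$ for all $i$, a contradiction. So the infimum vanishes on every cylinder, whence $\tilde u_{w_0}\le\operatorname{Var}_w\tilde u$ on $\operatorname{cyl}(w)$, and by \eqref{eq:Ln} and \eqref{eq:share}
\[
r^n\tilde u=L^n\tilde u\le W_n\operatorname{Var}\tilde u\qquad\text{for all }n.
\]
Since $r^{-n}W_n\to0$ by Lemma~\ref{lem:gap}, $\tilde u=0$.

\emph{Step 6: the functional.} Now $\Pi$ has range $\mathbb Ch$, so $\Pi u=\Lambda(u)h$ with $\Lambda$ bounded. Positivity of $\Pi$, $\Pi L=L\Pi=r\Pi$, $\Pi1=h$ and $\Pi h=h$ give (b). For (c), \eqref{eq:spread} with the paths $\rho(j,i)$ shows $\sum_{q=1}^Qr^{-q}L^qu\ge\delta$ everywhere for some $\delta>0$, and applying $\Lambda$ gives $Q\Lambda(u)\ge\delta\Lambda(1)>0$.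
\end{proof}

If the graph on $\mathcal A$ is periodic there may be other eigenvalues of modulus $r$. They do no harm, since only the isolation and simplicity of $r$ itself are used.

\begin{proposition}\label{prop:analytic}
The function $P=\log r$ is real analytic on $\mathbb R^{k+1}$. Moreover, near each real $z_0$ there is a holomorphic family $\Pi_z$ of rank-one projections that, for real $z$, equals the projection of Proposition~\ref{prop:spec} for $L_z$.
\end{proposition}

\begin{proof}
Let $\Delta$ be a closed disk about $r(z_0)$ containing no other point of the spectrum of $L_{z_0}$. For $z$ in a complex neighborhood of $z_0$ and $\zeta\in\partial\Delta$, the Neumann series shows that $(\zeta-L_z)^{-1}$ exists and is holomorphic in $(\zeta,z)$. So $\Pi_z=\frac1{2\pi i}\oint_{\partial\Delta}(\zeta-L_z)^{-1}d\zeta$ is holomorphic in $z$. Two projections at distance less than $1$ have the same rank, so $\Pi_z$ has rank one near $z_0$, and the spectrum of $L_z$ in $\Delta$ is a single eigenvalue $\lambda(z)$ with $L_z\Pi_z=\lambda(z)\Pi_z$. With $\Lambda$ the functional at $z_0$, we have $\Lambda(\Pi_{z_0}1)=1$, so $\lambda(z)=\Lambda(L_z\Pi_z1)/\Lambda(\Pi_z1)$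 is holomorphic near $z_0$. For real $z$ near $z_0$, $r(z)$ is an eigenvalue of $L_z$ by Proposition~\ref{prop:spec} and lies in $\Delta$ by the continuity of $P$. Hence $r(z)=\lambda(z)$, and $\Pi_z$ is its Riesz projection.
\end{proof}

\section{From paths to conjugacy classes}\label{sec:classes}

In the model, cyclic words and words correspond up to a factor $n$. Here the correspondence holds only up to bounded errors, which is enough for growth rates. We need one lemma in each direction. In both, the group elements and paths do not depend on the current $\mu$, and $C_\mu$ depends only on $\mu$. The first is stated for all powers of one representative, for use in Section~\ref{sec:rigid}.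

\begin{lemma}\label{lem:classtopath}
There is a finite set $F\subset\Gamma$ with the following property. Every nontrivial conjugacy class has a representative $\gamma$ such that for each $m\ge1$ there are $n\ge0$, $w\in\mathcal A_n$ and $\varphi\in F$ with $\gamma^m=a_w\varphi$ and $|\ell_\mu(\gamma^m)-f_w^\mu(x)|\le C_\mu$ for all $x\in\bar I_{w_n}$ and all currents $\mu$.
\end{lemma}

\begin{proof}
Let $U=\bigcup_{i\in\mathcal A}I_i$, a nonempty open set. By (G4) the translates of $U$ cover $S^1$, and by compactness $S^1=\bigcup_{\kappa\in F'}\kappa^{-1}U$ with $F'$ finite. Choose a representative whose axis meets $R$ and conjugate it by a suitable $\kappa\in F'$. This gives $\gamma$ with $y=\gamma^+\in U$ and a point $o'\in\operatorname{Ax}(\gamma)\cap\kappa R$, so $d(o,o')\le C_3$ for a constant $C_3$. Take an infinite path in $\mathcal A$ with $y\in b_n\bar I_{w_n}$ for all $n$.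

By (G3) the distance to $[o,y)$ is convex and bounded along $[o',y)$, hence nonincreasing. So $\gamma^mo'$ is within $C_3$ of $[o,y)$, and $\gamma^mo$ is within $2C_3$ of a point $y_m\in[o,y)$. The projections of the points $b_no$ to $[o,y)$ start at $o$, move by steps of length at most $C_2$, and tend to infinity by Lemma~\ref{lem:track}(b),(c). So one of them is within $C_2$ of $y_m$, and $d(b_no,\gamma^mo)\le C_1+C_2+2C_3$ for the corresponding $n$. Let $w=(w_0\to\dots\to w_n)$ and $\varphi=a_w^{-1}\gamma^m$. Then $d(o,\varphi o)\le C_1+C_2+2C_3$, so $\varphi$ lies in a fixed finite set $F$. By Lemma~\ref{lem:length} and \eqref{eq:cocycle},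
\[
\ell_\mu(\gamma^m)=B_\mu(y;o,a_wo)+B_\mu(y;a_wo,\gamma^mo)=f_w^\mu(a_w^{-1}y)+B_\mu(a_w^{-1}y;o,\varphi o).
\]
The last term is bounded by \eqref{eq:Bbound}, uniformly over $\varphi\in F$, and $f_w^\mu$ has oscillation at most $K_\mu$.
\end{proof}

\begin{lemma}\label{lem:pathtoclass}
To each $w\in\mathcal A_n$, $n\ge1$, one can assign $\gamma_w\in\Gamma\setminus1$ such that
\begin{enumerate}
\item[(a)] $|\ell_\mu(\gamma_w)-f_w^\mu(x)|\le C_\mu$ for all $x\in\bar I_{w_n}$ and all currents $\mu$;
\item[(b)] $\ell_X(\gamma_w)\ge cn-C$;
\item[(c)] for fixed $n$, at most $Cn$ paths $w\in\mathcal A_n$ have $\gamma_w$ in a given conjugacy class.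
\end{enumerate}
\end{lemma}

\begin{proof}
Close up the path: let $\rho=\rho(w_n,w_0)$, $q=|\rho|$, and $\gamma=\gamma_w=a_{w\rho}$. Along the infinite path that repeats $w\rho$ we have $b_{m(n+q)}=\gamma^m$. By Lemma~\ref{lem:track}(a), $|\gamma|=n+q$, so $\gamma\ne1$. By Lemma~\ref{lem:track}(b), $\gamma^mo$ converges to the point $y$ common to all arcs of the repeated path, so $y=\gamma^+$, and $y\in\operatorname{cyl}(w)\subset\bar I_{w_0}$. Since $\gamma y=y$, Lemma~\ref{lem:length} and \eqref{eq:add} give
\[
\ell_\mu(\gamma)=B_\mu(\gamma y;o,\gamma o)=f^\mu_{w\rho}(y)=f^\mu_\rho(y)+f^\mu_w(a_\rho y).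
\]
The functions $f_\rho^\mu$ are bounded and finite in number, so (a) follows from Lemma~\ref{lem:var}.

By Lemma~\ref{lem:track}(c), $\gamma^mo$ is within $C_1$ of a point $y_m\in[o,y)$. These points tend to $y$, so $d(y_m,\operatorname{Ax}(\gamma))\to0$ by (G3), and $d(o,\operatorname{Ax}(\gamma))=d(\gamma^mo,\operatorname{Ax}(\gamma))\le C_1+o(1)$. Thus $d(o,\operatorname{Ax}(\gamma))\le C_1$, and $\ell_X(\gamma)\ge d(o,\gamma o)-2C_1\ge cn-C$ by (G1). This is (b).

For (c), fix a class containing some $\gamma=\gamma_w$ with $w\in\mathcal A_n$; then $\ell_X(\gamma)\le d(o,\gamma o)\le C_2(n+Q)$. An element $\kappa\gamma\kappa^{-1}$ of the class has its axis within $C_1$ of $o$ exactly when $d(\kappa^{-1}o,\operatorname{Ax}(\gamma))\le C_1$. Replacing $\kappa$ by $\kappa\gamma^m$ does not change the element, so we may assume that $\kappa^{-1}o$ is within $C_1$ of a fixed segment of $\operatorname{Ax}(\gamma)$ of length $\ell_X(\gamma)$. This neighborhood is covered by at most $\ell_X(\gamma)+1$ balls of radius $C_1+1$, each containing a bounded number of points of the uniformly separated orbit $\Gamma o$. So at most $C'n$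 elements of the class can be of the form $\gamma_{w'}$, $w'\in\mathcal A_n$. Given such an element, its attracting point lies in $\operatorname{cyl}(w')$, and a point lies in at most two closed arcs of a family with disjoint interiors. So at most $2C'n$ paths occur.
\end{proof}

\begin{proposition}\label{prop:conv}
The series \eqref{eq:seriesk} converges if $P(z)<0$ and diverges if $P(z)>0$.
\end{proposition}

\begin{proof}
Write $\ell_z=\sum_lz_l\ell_{\mu_l}$. To each nontrivial class assign a pair $(w,\varphi)$ given by Lemma~\ref{lem:classtopath} with $m=1$. The assignment is injective since $\gamma=a_w\varphi$, and $e^{-\ell_z(\gamma)}\le C\operatorname{wt}(w)$. So the sum over nontrivial classes is at most $C|F|\sum_{n\ge0}Z_n$, which is finite if $r<1$ by Lemma~\ref{lem:Z}. By Lemma~\ref{lem:pathtoclass}(a),(c), for each $n\ge1$ the sum is at least $\frac1{Cn}\sum_{w\in\mathcal A_n}e^{-\ell_z(\gamma_w)}\ge\frac cnZ_n\ge\frac cnr^n$, which is unbounded in $n$ if $r>1$.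
\end{proof}

Lemma~\ref{lem:Z} and Propositions~\ref{prop:analytic} and~\ref{prop:conv} prove the first statement of Theorem~\ref{thm:B}.

\section{The zero set of the pressure}\label{sec:analytic}

An analytic function can have a singular or useless zero set, and so far nothing prevents it. If $\eta$ represents a simple closed curve and all $\mu_l$ equal $\delta_\eta$, then the infinitely many classes $[\eta^m]$ have length $0$, the series \eqref{eq:seriesk} diverges for every $z$, and $P\ge0$ everywhere. The filling hypothesis excludes this by forcing $P$ to decrease at a definite rate.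

\begin{lemma}\label{lem:slope}
Let $\zeta\in\mathbb R^{k+1}$ have nonnegative coordinates and suppose that $\alpha=\sum_l\zeta_l\mu_l$ is filling. There is $c_1>0$ such that $P(z+\tau\zeta)\le P(z)-c_1\tau$ for all $z\in\mathbb R^{k+1}$ and $\tau>0$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:pathtoclass}(a),(b) and~\ref{lem:filling}, $f_w^\alpha\ge\ell_\alpha(\gamma_w)-C_\alpha\ge c_1n-C$ for all $w\in\mathcal A_n$, $n\ge1$, with constants independent of $z$. Since $f_w^\alpha=\sum_l\zeta_lf_w^{\mu_l}$, passing from $z$ to $z+\tau\zeta$ adds $\tau f_w^\alpha$ to $\phi_w$. So $Z_n(z+\tau\zeta)\le e^{-\tau(c_1n-C)}Z_n(z)$. Take $\frac1n\log$ and let $n\to\infty$.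
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Suppose $P(z_1)<0$; by Lemma~\ref{lem:slope} such a point exists if a nonnegative combination of the $\mu_l$ is filling. The set $\{P=0\}$ is not empty, because the series diverges at $z=0$, so that $P(0)\ge0$. Let $P(z_0)=0$ and $\chi(\tau)=P(z_0+\tau(z_1-z_0))$. By convexity $\chi'(0)\le\chi(1)-\chi(0)<0$. So $\nabla P\ne0$ on $\{P=0\}$, which is a real-analytic hypersurface by the analytic implicit function theorem. Also $\chi$ takes negative and positive values arbitrarily near $\tau=0$, so by Proposition~\ref{prop:conv} every neighborhood of $z_0$ meets the convergence set and its complement. Points of the open sets $\{P<0\}$ and $\{P>0\}$ are interior to the convergence set and to its complement. Hence the boundary is $\{P=0\}$.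
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the first sentence of Theorem~\ref{thm:B}(2)]
Let $\mu_0=\alpha$ be filling and write $z=(s,t)$ with $t\in\mathbb R^k$. Lemma~\ref{lem:slope} with $\zeta=(1,0,\dots,0)$ gives $\partial_sP\le-c_1<0$. For each $t$ the function $s\mapsto P(s,t)$ decreases strictly from $+\infty$ to $-\infty$ and has a unique zero $\theta(t)$. By Proposition~\ref{prop:conv} the series converges for $s>\theta(t)$ and diverges for $s<\theta(t)$, so $\theta(t)$ is the abscissa of convergence in $s$. By part (1) the graph $\{P=0\}$ of $\theta$ is the boundary of the convergence set. The analytic implicit function theorem shows that $\theta$ is real analytic, and $\theta$ is convex because its epigraph $\{P\le0\}$ is convex. For $k=1$ and $\mu_1=\beta$ we have $\theta=\theta_\alpha^\beta$, which proves Theorem~\ref{thm:A}.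
\end{proof}

\section{The second derivative as a variance}\label{sec:rigid}

It remains to decide when $\partial_v^2\theta(t)$ vanishes. One direction is immediate. If $\sum_lv_l\beta_l=-c\alpha$ with $c\in\mathbb R$, then $c\ell_\alpha+\sum_lv_l\ell_{\beta_l}=0$ by \eqref{eq:crossing}, so the series is unchanged when $(s,t)$ moves to $(s+c\tau,t+\tau v)$. Hence
\begin{equation}\label{eq:affine}
\theta(t+\tau v)=\theta(t)+c\tau\qquad\text{for all }t\in\mathbb R^k,\ \tau\in\mathbb R,
\end{equation}
and $\partial_v^2\theta=0$.

For the converse fix $t,v\in\mathbb R^k$, put $c=\partial_v\theta(t)$, $z_0=(\theta(t),t)$, and restrict the pressure to the tangent line: $G(\tau)=P(z_0+\tau(c,v))$. Since $\theta(t+\tau v)=\theta(t)+c\tau+\frac{\tau^2}2\partial_v^2\theta(t)+O(\tau^3)$,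
\[
0=P\big(\theta(t+\tau v),t+\tau v\big)=G(\tau)+\tfrac{\tau^2}2\,\partial_sP(z_0)\,\partial_v^2\theta(t)+O(\tau^3),
\]
so $G(0)=G'(0)=0$ and $G''(0)=-\partial_sP(z_0)\,\partial_v^2\theta(t)$. Let
\[
\psi_w=cf_w^\alpha+\sum_lv_lf_w^{\beta_l}.
\]
These functions satisfy \eqref{eq:add} and have oscillation at most $K'=|c|K_\alpha+\sum_l|v_l|K_{\beta_l}$. At the parameter $z_0+\tau(c,v)$ the potential is $\phi_w+\tau\psi_w$, where $\phi_w$ is the potential at $z_0$. Our goal is to show that $G''(0)=0$ forces the $\psi_w$ to be bounded uniformly in $w$.

\subsection*{Perturbation formulas}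
Let $L=L_{z_0}$, for which $r=1$, and let $h,\Lambda$ be as in Proposition~\ref{prop:spec}. For $\iota=1,2$ let $(L^{(\iota)}u)_i(x)=\sum_{j\to i}e^{-\phi_{(j\to i)}(x)}\psi_{(j\to i)}(x)^\iota\,u_j(a_jx)$. The operators along the line are
\[
L_\tau=L-\tau L^{(1)}+\tfrac{\tau^2}2L^{(2)}+O(\tau^3),
\]
with leading eigenvalue $\lambda(\tau)=e^{G(\tau)}$, so $\lambda(0)=1$, $\lambda'(0)=0$, $\lambda''(0)=G''(0)$. By Proposition~\ref{prop:analytic}, $h_\tau=\Pi_\tau1/\Lambda(\Pi_\tau1)$ is an eigenvector depending analytically on $\tau$, real for real $\tau$, with $h_0=h$ and $\Lambda(h_\tau)=1$. Let $h',h''\in\mathcal B$ be its derivatives at $\tau=0$; they are real and $\Lambda(h'')=0$. The first derivative of $L_\tau h_\tau=\lambda(\tau)h_\tau$ and the second derivative of $\Lambda(L_\tau h_\tau)=\lambda(\tau)$, with $\Lambda(Lh'')=\Lambda(h'')=0$, give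
\begin{equation}\label{eq:pert}
Lh'=h'+L^{(1)}h,\qquad G''(0)=\Lambda(L^{(2)}h)-2\Lambda(L^{(1)}h').
\end{equation}

\subsection*{Centering}
In the model only the first term of $G''(0)$ is present, and it is visibly a variance. To recover this form, note that for fixed $x\in\bar I_i$ the numbers $e^{-\phi_{(j\to i)}(x)}h_j(a_jx)/h_i(x)$, $j\to i$, form a probability vector, since $Lh=h$. The mean of $\psi_{(j\to i)}(x)$ for this vector is $(L^{(1)}h)_i(x)/h_i(x)$, which need not vanish, but a coboundary removes it. Let $\kappa=h'/h$, a real element of $\mathcal B$ because $\inf h>0$, and for $w\in\mathcal A_n$, $x\in\bar I_{w_n}$ put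
\[
D_w(x)=\psi_w(x)+\kappa_{w_n}(x)-\kappa_{w_0}(a_wx).
\]
For one step the mean of $D_{(j\to i)}(x)$ is $(L^{(1)}h+\kappa Lh-Lh')_i(x)/h_i(x)=0$ by \eqref{eq:pert}. The $\kappa$-terms telescope, so $D_{ww'}(x)=D_{w'}(x)+D_w(a_{w'}x)$. Define $V^{(n)}\in\mathcal B$ by
\[
V^{(n)}_i(x)=\sum_{w\in\mathcal A_n,\ w_n=i}e^{-\phi_w(x)}\,h_{w_0}(a_wx)\,D_w(x)^2\ \ge0,\qquad V=V^{(1)}.
\]

\begin{lemma}\label{lem:variance}
We have $\Lambda(V)=G''(0)$, and $V^{(n)}\le n\sum_{m=1}^nL^{n-m}V$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Expand $(\psi+\kappa_i(x)-\kappa_j(a_jx))^2$ in the definition of $V$. Factors evaluated at $x$ come out of the sum and factors evaluated at $a_jx$ go into the argument of the operator: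
\[
V=L^{(2)}h+\kappa^2Lh+L(\kappa^2h)+2\kappa L^{(1)}h-2L^{(1)}(\kappa h)-2\kappa L(\kappa h).
\]
Use $Lh=h$, $\Lambda\circ L=\Lambda$, $\kappa h=h'$, and, from \eqref{eq:pert}, $\kappa L(\kappa h)=\kappa^2h+\kappa L^{(1)}h$. Then
\[
\Lambda(V)=\Lambda(L^{(2)}h)+2\Lambda(\kappa^2h)+2\Lambda(\kappa L^{(1)}h)-2\Lambda(L^{(1)}h')-2\Lambda(\kappa^2h)-2\Lambda(\kappa L^{(1)}h),
\]
which is $G''(0)$ by \eqref{eq:pert}.

For $w\in\mathcal A_n$ and $x\in\bar I_{w_n}$ let $x_n=x$ and $x_{m-1}=a_{w_{m-1}}x_m\in\bar I_{w_{m-1}}$. Then $D_w(x)=\sum_{m=1}^nD_{(w_{m-1}\to w_m)}(x_m)$, and by the Cauchy--Schwarz inequality $D_w(x)^2\le n\sum_mD_{(w_{m-1}\to w_m)}(x_m)^2$. Fix $m$ and write $w=w'(w_{m-1}\to w_m)w''$ with $|w'|=m-1$ and $|w''|=n-m$, so that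
\[
e^{-\phi_w(x)}=e^{-\phi_{w''}(x)}\,e^{-\phi_{(w_{m-1}\to w_m)}(x_m)}\,e^{-\phi_{w'}(x_{m-1})}.
\]
In the sum over $w$ of $e^{-\phi_w(x)}h_{w_0}(x_0)D_{(w_{m-1}\to w_m)}(x_m)^2$, summing first over $w'$ turns $e^{-\phi_{w'}(x_{m-1})}h_{w_0}(x_0)$ into $(L^{m-1}h)(x_{m-1})=h_{w_{m-1}}(x_{m-1})$. Summing over $w_{m-1}$ then gives $V_{w_m}(x_m)$, and summing over $w''$ gives $(L^{n-m}V)_i(x)$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Suppose $\partial_v^2\theta(t)=0$. Then $\Lambda(V)=G''(0)=0$, and $0\le\Lambda(V^{(n)})\le n^2\Lambda(V)=0$ for all $n$. The functional $\Lambda$ need not detect the value of a function at a given point, so we cannot conclude that $D_w$ vanishes identically; but the uniform oscillation bound lets one good point suffice. By Proposition~\ref{prop:spec}(c), $\inf V_i^{(n)}=0$ for all $n$ and $i$. For $w\in\mathcal A_n$ ending at $i$ we have $V_i^{(n)}\ge e^{-K}\operatorname{wt}(w)\,(\inf h)\,D_w^2$, so there is $x\in\bar I_i$ with $|D_w(x)|\le1$. At this point $|\psi_w(x)|\le1+2\sup|\kappa|$, and therefore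
\[
\sup|\psi_w|\le1+2\sup|\kappa|+K'\qquad\text{for all paths }w .
\]
Let $\ell=c\ell_\alpha+\sum_lv_l\ell_{\beta_l}$. By Lemma~\ref{lem:classtopath}, every nontrivial class has a representative $\gamma$ for which $\ell(\gamma^m)$ differs from a value of some $\psi_w$ by a bounded amount, so $\ell(\gamma^m)=m\,\ell(\gamma)$ is bounded in $m$. Hence $\ell=0$ on $\Gamma\setminus1$. Collect the terms of $c\alpha+\sum_lv_l\beta_l$ with positive coefficients into a current $\mu^+$ and those with negative coefficients into $-\mu^-$. Then $\ell_{\mu^+}=\ell_{\mu^-}$, so $\mu^+=\mu^-$ by Otal's theorem \cite{Otal}, that is, $\sum_lv_l\beta_l=-\partial_v\theta(t)\,\alpha$. Together with \eqref{eq:affine} this proves (2).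

Finally let $\alpha,\beta$ be filling, $k=1$, $v=1$, $\theta=\theta_\alpha^\beta$. If $\theta''(t_0)=0$ for some $t_0$, then $\beta=-\theta'(t_0)\alpha$ and $\theta$ is affine by \eqref{eq:affine}. Otherwise $\theta''$ vanishes nowhere, and $\theta''>0$ everywhere by convexity.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JMG}
Meenakshy Jyothis, D\'idac Mart\'inez-Granado, \emph{Geodesic currents of coarse negative curvature}, arXiv:2605.14469 (2026).

\bibitem{Otal}
Otal, \emph{Le spectre marqu\'e des longueurs des surfaces \`a courbure n\'egative}, Ann.\ of Math.\ 131 (1990).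

\end{thebibliography}
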